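\title{Strictly pseudoconvex CR manifolds with no contact form of zero $Q$-curvature}

\begin{abstract}
We show that in every dimension $2n+1\ge 3$ there is a closed strictly pseudoconvex CR manifold that carries no contact form with vanishing CR $Q$-curvature. In dimension three, the integral of $Q$ against a CR pluriharmonic function is a characteristic number, and this number is nonzero for an explicit CR structure on $S^1\times S^2$. In higher dimensions the examples are unit circle bundles of negative line bundles over products of Riemann surfaces. There an eigenvalue of the critical CR GJMS operator is made to cross zero in a two-parameter family, and the first variation of $Q$ is shown to pair nontrivially with the resulting kernel element.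
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a closed manifold of dimension $2n+1$, $n\ge1$. A \emph{CR structure} on $M$ is a subbundle $T^{1,0}M\subset TM\otimes\mathbb C$ of complex rank $n$ whose sections are closed under the Lie bracket and which meets $T^{0,1}M=\overline{T^{1,0}M}$ only in the zero section. Let $HM\subset TM$ be the real part of $T^{1,0}M\oplus T^{0,1}M$. The structure is \emph{strictly pseudoconvex} if there is a real $1$-form $\theta$ with kernel $HM$ whose Levi form is positive: $-i\,d\theta(Z,\bar Z)>0$ for all nonzero $Z\in T^{1,0}M$. In this paper \emph{contact form} means such a $\theta$. Any two contact forms differ by a positive factor, $\hat\theta=e^{\Upsilon}\theta$, so they play the part that the metrics of a conformal class play in conformal geometry. We orient $M$ by $\theta\wedge(d\theta)^n$.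

A contact form $\theta$ determines a function $Q_\theta$, the CR $Q$-curvature introduced by Fefferman and Hirachi, and a differential operator $P_\theta$ of order $2n+2$, the critical CR GJMS operator. Both are natural: they are real, they are given by universal local formulas in the pair (CR structure, $\theta$), they commute with local CR isomorphisms that preserve the contact forms, and they depend smoothly on parameters. The operator $P_\theta$ is formally self-adjoint with respect to $\theta\wedge(d\theta)^n$ and annihilates constants, and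
\begin{equation}\label{eq:law}
e^{(n+1)\Upsilon}Q_{e^{\Upsilon}\theta}=Q_\theta+P_\theta\Upsilon .
\end{equation}
If we compute $Q_{e^{\Upsilon+f}\theta}$ from \eqref{eq:law} in one step and in two steps and compare, we obtain $P_{e^{\Upsilon}\theta}f=e^{-(n+1)\Upsilon}P_\theta f$. The following question is posed in \cite{Tak21}, where it is stated to be open in general.

\begin{quote}
\emph{Does every closed strictly pseudoconvex CR manifold admit a contact form $\theta$ with $Q_\theta\equiv0$?}
\end{quote}

By \eqref{eq:law} the question asks whether the linear equation $P_\theta\Upsilon=-Q_\theta$ can be solved. The model is the Gauss curvature of a closed connected surface, for which $e^{2\Upsilon}K_{e^{2\Upsilon}g}=K_g+\Delta_g\Upsilon$ with the nonnegative Laplacian $\Delta_g$. The kernel of $\Delta_g$ consists of the constants, so a flat conformal metric exists exactly when the total curvature vanishes. In the CR case every element of the kernel gives a necessary condition in the same way.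

\begin{lemma}\label{lem:obstruction}
If $f\in C^\infty(M)$ satisfies $P_\theta f=0$ and $\int_M fQ_\theta\,\theta\wedge(d\theta)^n\ne0$, then no contact form on $M$ has zero $Q$-curvature.
\end{lemma}

\begin{proof}
If $Q_{e^{\Upsilon}\theta}=0$, then $Q_\theta=-P_\theta\Upsilon$, and self-adjointness gives $\int fQ_\theta=-\int\Upsilon P_\theta f=0$.
\end{proof}

Three facts, all quoted in \cite{Tak21}, suggest that the answer should be yes.
\begin{itemize}
\item[(i)] The integral of $Q_\theta$ vanishes on every closed strictly pseudoconvex CR manifold (Marugame). So $f=1$, the only obstruction for surfaces, obstructs nothing here.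
\item[(ii)] $Q_\theta\equiv0$ whenever $\theta$ is pseudo-Einstein (Fefferman--Hirachi). For $n\ge2$ this means that the Tanaka--Webster Ricci tensor is a multiple of the Levi form; the condition for $n=1$ is recalled in Section~\ref{sec:three}.
\item[(iii)] The answer is yes for three-dimensional CR manifolds that are embeddable, that is, CR isomorphic to a submanifold of some $\mathbb C^{d}$ (Takeuchi).
\end{itemize}
Nevertheless the answer is no, in every dimension. The kernel of $P_\theta$ can be larger than the constants, and $Q_\theta$ need not be orthogonal to it.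

A function $w$ is \emph{CR} if $\bar Zw=0$ for all $\bar Z\in T^{0,1}M$, and a real function $f$ is \emph{CR pluriharmonic} if locally $f=\operatorname{Im}w$ with $w$ CR. A real CR function is annihilated by $T^{0,1}M$ and by $T^{1,0}M$, hence by $HM$, and the brackets of sections of $HM$ span $TM$; so it is locally constant. Therefore $f$ determines $w$ up to a real constant, and the local forms $\operatorname{Re}dw$ fit together to a closed $1$-form $d^cf$ on $M$.

\begin{theorem}\label{thm:three}
Let $M^3$ be a closed strictly pseudoconvex CR manifold and $f$ a CR pluriharmonic function on $M$. Then for every contact form $\theta$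
\begin{equation}\label{eq:chern}
\int_M fQ_\theta\,\theta\wedge d\theta=C\,\big\langle c_1(T^{1,0}M)\cup[d^cf],[M]\big\rangle ,
\end{equation}
where $C\ne0$ depends only on the normalization of $Q$. In particular $c_1(T^{1,0}M)\cup[d^cf]\neq0$ excludes contact forms with $Q\equiv0$. There is a strictly pseudoconvex CR structure on $S^1\times S^2$ for which this class is nonzero.
\end{theorem}

\begin{theorem}\label{thm:higher}
For every $n\ge2$ there is a negative holomorphic line bundle over a product of $n$ compact Riemann surfaces, with a Hermitian metric, whose unit circle bundle $M^{2n+1}$ has no contact form with $Q_\theta\equiv0$.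
\end{theorem}

By (iii) the CR structure on $S^1\times S^2$ is not embeddable. The manifolds of Theorem~\ref{thm:higher}, on the other hand, bound strictly pseudoconvex disc bundles in negative line bundles, whose zero section can be blown down by Grauert's theorem, so they are embeddable. Thus embeddability guarantees a contact form with zero $Q$-curvature exactly when $n=1$.

Theorem~\ref{thm:three} is proved in Section~\ref{sec:three}, which is independent of the rest. For Theorem~\ref{thm:higher} the obstruction is spectral. We consider circle bundles $M_{T,t}$ over $Y_1\times\dots\times Y_n$, where $Y_1$ is a flat torus of width $T$, the other factors have constant curvature, and $t$ is the size of a perturbation of the Hermitian metric by $\cos\vartheta$, with $\vartheta$ the angle along the width of the torus. For $t=0$ the $Q$-curvature vanishes and $\cos\vartheta$ is an eigenfunction of $P$, with eigenvalue a polynomial $p$ in $\lambda=\pi^2/T^2$ (Section~\ref{sec:bundles}). At a root of $p$, the derivative of $Q$ in $t$ is a multiple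 $\mathcal R$ of $\cos\vartheta$ (Section~\ref{sec:variation}). If $p$ changes sign at the root, then for small $t\neq0$ the width $T$ can be adjusted so that a function close to $\cos\vartheta$ stays in the kernel, and if $\mathcal R\ne0$ Lemma~\ref{lem:obstruction} applies to it (Section~\ref{sec:crossing}). For $n=2$ and a factor $Y_2$ of curvature $-4c$ the two polynomials are
\[
p=\tfrac14\lambda^2\big(\lambda-\tfrac83c\big),\qquad \mathcal R=-\tfrac1{12}c\lambda^3 ,
\]
and any rational $c>0$ works. We compute this case by hand alongside the general construction. For $n\ge3$ we choose the curvatures so that $p$ has a small positive root, where only the lowest coefficients of $p$ and $\mathcal R$ matter (Section~\ref{sec:large}). All computations rest on a description of $P$ and $Q$ as obstructions to solving a degenerate Laplace equation, derived in Section~\ref{sec:fefferman}.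

\section{Dimension three: $Q$-curvature and the first Chern class}\label{sec:three}

\subsection{The integral formula}

Let $n=1$ and fix $\theta$. Locally there is a complex $1$-form $\theta^1$ that annihilates $T^{0,1}M$ and satisfies $d\theta=i\theta^1\wedge\theta^{\bar1}$, where $\theta^{\bar1}=\overline{\theta^1}$; let $Z_1\in T^{1,0}M$ be dual to it. The Tanaka--Webster connection on $T^{1,0}M$ is $\nabla Z_1=\varpi\otimes Z_1$, where the imaginary $1$-form $\varpi$, the torsion $A_{11}$ and the scalar curvature $R$ are given by the structure equations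
\begin{align*}
d\theta^1&=\theta^1\wedge\varpi+A_{\bar1\bar1}\,\theta\wedge\theta^{\bar1},\\
d\varpi&=R\,\theta^1\wedge\theta^{\bar1}+A_{11,\bar1}\,\theta^1\wedge\theta-A_{\bar1\bar1,1}\,\theta^{\bar1}\wedge\theta .
\end{align*}
Indices after a comma, and indices on functions, denote covariant derivatives; since the frame is unitary, an upper index $1$ is the same as a lower index $\bar1$. Put $W_1=R_{,1}-iA_{11,\bar1}$ and $W_{\bar1}=\overline{W_1}$. In dimension three, $\theta$ is called pseudo-Einstein if $W_1=0$. With $\Delta_b=-(\nabla_1\nabla^1+\nabla_{\bar1}\nabla^{\bar1})$ on functions, the $Q$-curvature is \cite{Hir93,FH03}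
\begin{equation}\label{eq:Q3}
Q_\theta=C_1\big(\Delta_bR-2\operatorname{Im}A_{11,}{}^{11}\big)=-2C_1\operatorname{Re}W_{1,\bar1},\qquad C_1\neq0 .
\end{equation}
So $Q_\theta$ is the divergence of $W$. The point of the proof is that $W$ itself is the coefficient of a closed $2$-form representing the first Chern class.

We need the divergence formula: if $\sigma=\sigma_1\theta^1$ is a global $1$-form, then $\int_M\sigma_{1,\bar1}\,\theta\wedge d\theta=0$. Indeed, the first structure equation and $\theta^1\wedge d\theta=0$ give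
\[
d(\sigma\wedge\theta)=(d\sigma_1-\sigma_1\varpi)\wedge\theta^1\wedge\theta=\sigma_{1,\bar1}\,\theta^{\bar1}\wedge\theta^1\wedge\theta=i\sigma_{1,\bar1}\,\theta\wedge d\theta .
\]

\begin{proof}[Proof of \eqref{eq:chern}]
The curvature of $\nabla$ is $d\varpi$, so $i\,d\varpi$ represents $2\pi c_1(T^{1,0}M)$. We remove its $\theta^1\wedge\theta^{\bar1}$-component by an exact form. Since $d(iR\theta)=i\,dR\wedge\theta-R\,\theta^1\wedge\theta^{\bar1}$, the second structure equation gives
\[
d(\varpi+iR\theta)=(iR_{,1}+A_{11,\bar1})\,\theta^1\wedge\theta+(iR_{,\bar1}-A_{\bar1\bar1,1})\,\theta^{\bar1}\wedge\theta=i\big(W_1\theta^1+W_{\bar1}\theta^{\bar1}\big)\wedge\theta .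
\]
As $R\theta$ is a global form, $\Xi=i\,d(\varpi+iR\theta)=-(W_1\theta^1+W_{\bar1}\theta^{\bar1})\wedge\theta$ also represents $2\pi c_1(T^{1,0}M)$.

Because $\Xi$ contains the factor $\theta$, only $d^cf$ modulo $\theta$ enters $\Xi\wedge d^cf$. If $f=\operatorname{Im}w$ with $w$ CR, then $Z_1\bar w=0$, so $w_1=2if_1$ and $dw\equiv2if_1\theta^1$; hence $d^cf\equiv i(f_1\theta^1-f_{\bar1}\theta^{\bar1})$ modulo $\theta$. Using $\theta^1\wedge\theta^{\bar1}=-i\,d\theta$,
\[
\Xi\wedge d^cf=-i\,(W_1f_{\bar1}+W_{\bar1}f_1)\,\theta\wedge\theta^1\wedge\theta^{\bar1}=-(W_1f_{\bar1}+W_{\bar1}f_1)\,\theta\wedge d\theta .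
\]
The divergence formula for $\sigma=fW_1\theta^1$ gives $-\int W_1f_{\bar1}=\int fW_{1,\bar1}$. Adding the conjugate identity and using \eqref{eq:Q3},
\[
2\pi\big\langle c_1\cup[d^cf],[M]\big\rangle=\int_M\Xi\wedge d^cf=2\int_Mf\operatorname{Re}W_{1,\bar1}\,\theta\wedge d\theta=-\frac1{C_1}\int_MfQ_\theta\,\theta\wedge d\theta .\qedhere
\]
\end{proof}

\begin{remark}
For $f=1$ we have $d^cf=0$, and \eqref{eq:chern} is fact (i) in dimension three. The right side of \eqref{eq:chern} does not depend on $\theta$, so \eqref{eq:law} gives $\int fP_\theta\Upsilon=0$ for all $\Upsilon$, that is, $P_\theta f=0$: the obstruction is an instance of Lemma~\ref{lem:obstruction}. It vanishes if $f$ is the imaginary part of a global CR function, since then $d^cf$ is exact. An example therefore needs a multivalued $w$, and it needs both $H^1(M;\mathbb R)$ and the real first Chern class to be nonzero.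
\end{remark}

\subsection{A CR structure on $S^1\times S^2$}

Let $M=\mathbb R/2\pi\mathbb Z\times S^2$, with coordinate $\tau$ on the circle, and with height $z\in[-1,1]$ and angle $\phi$ on the round unit sphere. We want $d^cf=d\tau$ and $\langle c_1,[S^2]\rangle\neq0$. The form $\beta=(1-z^2)\,d\phi$ is the restriction of $x\,dy-y\,dx$ and so is smooth on $S^2$, and $dz\wedge d\phi$ is an area form.

\emph{The contact structure.} For $\theta_0=a(z)\,d\tau+b(z)\,d\phi$ one has $\theta_0\wedge d\theta_0=(ab'-ba')\,d\tau\wedge dz\wedge d\phi$. So $\theta_0$ is contact when the plane curve $(a,b)$ turns monotonically around the origin, and smoothness forces $b=0$ at the poles $z=\pm1$. We let the curve make one full turn: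
\[
a=-\cos\pi z,\qquad b=\sin\pi z,\qquad ab'-ba'=-\pi .
\]
The function $b/(1-z^2)$ is smooth on $[-1,1]$, so $\theta_0=a\,d\tau+\frac{b}{1-z^2}\beta$ is smooth. Let $HM=\ker\theta_0$.

\emph{The complex structure.} The fields $G=\operatorname{grad}z=(1-z^2)\partial_z$ and $X=a\partial_\phi-b\partial_\tau$ are tangent to $HM$ and form a frame of $HM$ away from the poles. Define $JG=X$ and $JX=-G$ there. To see that $J$ extends, note that $a>0$ for $|z|>\frac12$, so that the projection to $S^2$ identifies $HM$ with $TS^2$; it sends $X$ to $a\partial_\phi$. Thus $J$ becomes $G\mapsto a\partial_\phi$, $\partial_\phi\mapsto-a^{-1}G$. Let $j$ be the rotation of $TS^2$ by a right angle with $jG=\partial_\phi$; the fields $G$ and $\partial_\phi$ are orthogonal and of equal length. Since $dz(G)=\beta(\partial_\phi)=1-z^2$ and $dz(\partial_\phi)=\beta(G)=0$,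
\[
j=\frac{\partial_\phi\otimes dz-G\otimes\beta}{1-z^2},\qquad
J=j+\frac{a-1}{1-z^2}\,\partial_\phi\otimes dz-\frac{a^{-1}-1}{1-z^2}\,G\otimes\beta .
\]
The function $a-1=-2\cos^2(\pi z/2)$ vanishes to second order at $z=\pm1$. Hence both coefficients are smooth and vanish at the poles: $J$ is smooth, and $J=j$ at both poles. Put $T^{1,0}M=\{V-iJV:V\in HM\}$. A line bundle is always closed under brackets, so this is a CR structure.

\emph{Strict pseudoconvexity.} For $Z=\frac12(V-iJV)$ one has $d\theta(V,JV)=-2i\,d\theta(Z,\bar Z)$, so we need $d\theta(V,JV)>0$. With $\theta=-\theta_0$,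
\[
d\theta(G,JG)=-(1-z^2)(ab'-ba')=\pi(1-z^2)>0
\]
off the poles. At the poles $d\theta|_{HM}$ is still nondegenerate, so $d\theta(V,JV)\ne0$ for $V\neq0$, and the sign is positive by continuity.

\emph{The pluriharmonic function.} Try $w=\tau+iv(z)$. Off the poles $T^{0,1}M$ is spanned by $G+iX$, and $(G+iX)w=i\big((1-z^2)v'-b\big)$. This vanishes for
\[
v(z)=\int_0^z\frac{\sin\pi\sigma}{1-\sigma^2}\,d\sigma ,
\]
which is smooth on $[-1,1]$ and so defines a smooth function on $M$. Thus $w$ is a CR function with values in $\mathbb C/2\pi\mathbb Z$ (at the poles by continuity), $v$ is CR pluriharmonic, and $d^cv=d\tau$.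

\emph{The Chern number.} The map $V\mapsto V-iJV$ is an isomorphism of complex line bundles $(HM,J)\to T^{1,0}M$, so $\langle c_1,[S^2]\rangle$ is the signed count of zeros of a section of $HM$ over $\{\tau\}\times S^2$. Orient $S^2$ by $j$. The section $G$ vanishes exactly at the poles. Near each pole the identification $HM\cong TS^2$ takes the orientation given by $J$ to the one given by $j$, and $G=\operatorname{grad}z$ has a source or a sink, of index $+1$. Hence $\langle c_1,[S^2]\rangle=2$, and integrating $\Xi\wedge d\tau$ first over the spheres gives $\langle c_1\cup[d\tau],[M]\rangle=\pm4\pi\ne0$. This completes the proof of Theorem~\ref{thm:three}. \qed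

\begin{remark}
The full turn is essential. Near a pole $JG$ projects to $a\partial_\phi$, so the pole contributes the sign of $a$ to the count. For a half turn of $(a,b)$ the two signs are opposite and the Chern number is $0$.
\end{remark}

\section{$P$ and $Q$ as obstructions to a Laplace equation}\label{sec:fefferman}

For $n\ge2$ we have no short formula like \eqref{eq:Q3}, and we go back to the construction of $P$ and $Q$ from Fefferman's defining function. Everything in this section is local.

Let $M$ be a strictly pseudoconvex hypersurface in a complex manifold $\mathcal X$ of dimension $n+1$ with coordinates $z^1,\dots,z^{n+1}$. For a defining function $\rho$ that is positive on the pseudoconvex side put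
\[
\mathcal J[\rho]=\rho^{n+2}\det\big(\partial_j\partial_{\bar k}(-\log\rho)\big),
\]
which is smooth and positive up to $M$. We recall the following from \cite{Fef76,FH03,GG05}. There is a defining function with $\mathcal J[\rho]=1+O(\rho^{n+2})$, unique modulo $O(\rho^{n+3})$; we call it a \emph{Fefferman defining function}. It is obtained as $\rho_{n+2}$ from any defining function $\rho_0$ by the algorithm
\begin{equation}\label{eq:algorithm}
\rho_1=\rho_0\,\mathcal J[\rho_0]^{-1/(n+2)},\qquad \rho_k=\rho_{k-1}\Big(1+\frac{1-\mathcal J[\rho_{k-1}]}{k(n+3-k)}\Big)\quad(2\le k\le n+2).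
\end{equation}
Let $\theta_F=\frac i2(\partial-\bar\partial)\rho|_M$. On $\mathbb C^*\times\mathcal X$, with coordinate $z^0$ on the first factor, put $r=|z^0|^2\rho$ and $\Delta=r^{A\bar B}\partial_A\partial_{\bar B}$, where $(r^{A\bar B})$ is the inverse of $(r_{A\bar B})_{0\le A,B\le n+1}$; this matrix is invertible up to $r=0$ because its determinant is $\pm|z^0|^{2n+2}\mathcal J[\rho]$. Then
\begin{equation}\label{eq:ambient}
P_{\theta_F}f=C'\,\Delta^{n+1}\tilde f\,\big|_{r=0,\;|z^0|=1},\qquad C'=C'(n)\neq0,
\end{equation}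
for any smooth extension $\tilde f$ of $f$ to $\mathcal X$, regarded as a function on $\mathbb C^*\times\mathcal X$. Moreover $\theta_F$ is pseudo-Einstein and $Q_{\theta_F}=0$, since $Q_{\theta_F}$ is a multiple of $\Delta^{n+1}\log|z^0|^2=0$.

An $(n+1)$-st power is hard to compute directly. We use the freedom in $\tilde f$ to replace it by a single Laplacian on $\mathcal X$. On $\{\rho>0\}$ let
\[
\chi=-\log\rho,\qquad\Omega=i\partial\bar\partial\chi,\qquad\square F=\operatorname{tr}_\Omega i\partial\bar\partial F .
\]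

\begin{proposition}\label{prop:obstruction}
Let $\rho$ be a Fefferman defining function.
\begin{itemize}
\item[(a)] For $f_0$ smooth up to $M$ define $f_k=f_{k-1}+\dfrac{\square f_{k-1}}{k(n+1-k)}$, $1\le k\le n$. Then $f_n$ is smooth up to $M$, $f_n=f_0$ on $M$, and $\square f_n=O(\rho^{n+1})$.
\item[(b)] Let $s$ be a defining function that is negative on the pseudoconvex side and let $\theta=\frac i2(\bar\partial-\partial)s|_M$. If $\tilde f$ is any extension of $f$ with $\square\tilde f=O(\rho^{n+1})$, then
\begin{equation}\label{eq:PQ}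
P_\theta f=C\big[(-s)^{-n-1}\square\tilde f\,\big]_{s=0},\qquad Q_\theta=-P_\theta\Upsilon,\qquad\Upsilon=-\big(\chi+\log(-s)\big)\big|_{s=0},
\end{equation}
with a constant $C=C(n)\ne0$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $\varsigma=\partial\log r=dz^0/z^0-\partial\chi$. Then $i\partial\bar\partial r=r(i\partial\bar\partial\log r+i\varsigma\wedge\bar\varsigma)=r(-\Omega+i\varsigma\wedge\bar\varsigma)$. Taking the trace in the coframe $\varsigma,dz^1,\dots,dz^{n+1}$ gives $\Delta F=-r^{-1}\square F$ for functions $F$ on $\mathcal X$. In particular $\square F=O(\rho)$ when $F$ is smooth up to $M$.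

Let $Z=z^0\partial_0$. Differentiating $Zr=r$ gives $Z^Ar_{A\bar B}=r_{\bar B}$, hence $r^{A\bar B}r_{\bar B}=Z^A$ and $r^{A\bar B}r_Ar_{\bar B}=r$; also $\Delta r=n+2$. If $F$ is homogeneous of bidegree $(a,a)$, meaning $ZF=\bar ZF=aF$, then the product rule gives $\Delta(r^kF)=r^k\Delta F+2akr^{k-1}F+\big(k(n+2)+k(k-1)\big)r^{k-1}F$, that is,
\begin{equation}\label{eq:commutator}
\Delta(r^kF)=r^k\Delta F+k(2a+n+1+k)\,r^{k-1}F .
\end{equation}

(a) Suppose $\Delta f_{k-1}=r^{k-1}F$ with $F$ smooth; this holds for $k=1$. Then $F$ has bidegree $(-k,-k)$ and $\square f_{k-1}=-r^kF$. By \eqref{eq:commutator}, $\Delta(r^kF)=k(n+1-k)r^{k-1}F+r^k\Delta F$, so $\Delta f_k=O(r^k)$. For $k=n$ this says $\square f_n=O(\rho^{n+1})$.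

(b) Write $\Delta\tilde f=r^nF_0$, with $F_0$ of bidegree $(-n-1,-n-1)$. If $F$ has this bidegree, \eqref{eq:commutator} reads $\Delta(r^kF)=r^{k-1}\big(k(k-n-1)F+r\Delta F\big)$, and the bracket has the same bidegree. Applying this for $k=n,\dots,1$ gives $\Delta^{n+1}\tilde f|_{r=0}=\prod_{k=1}^nk(k-n-1)\cdot F_0|_{r=0}$. Since $F_0=-r^{-n-1}\square\tilde f$, \eqref{eq:ambient} yields $P_{\theta_F}f=C[\rho^{-n-1}\square\tilde f]_M$. Now $\rho=e^{\Upsilon}(-s)+O(s^2)$ with $\Upsilon$ as in \eqref{eq:PQ}, so $\theta_F=e^{\Upsilon}\theta$. Hence $P_\theta=e^{(n+1)\Upsilon}P_{\theta_F}$, which is the first formula, and \eqref{eq:law} with $Q_{\theta_F}=0$ is the second.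
\end{proof}

The step in (a) cannot be repeated for $k=n+1$, because the factor $k(n+1-k)$ vanishes: $P_\theta f$ is the obstruction to solving $\square\tilde f=0$ to the next order. Note also that $\Upsilon$ depends on the coordinates $z$ and is defined only locally, so $Q_\theta=-P_\theta\Upsilon$ does not answer the question. From now on $C$ is the constant of \eqref{eq:PQ}.

\section{Circle bundles over products of surfaces}\label{sec:bundles}

\subsection{The family $M_{T,t}$}

Let $n\ge2$. Fix $c_1=0$ and $c_2,\dots,c_n\in\mathbb Q\setminus\{0\}$, and put $K_j=-(n+2)c_j$. For $T>0$ let $Y_1=\mathbb C/(T\mathbb Z+iT'\mathbb Z)$ with $TT'=\pi$ and $\omega_1=i\,dy^1\wedge d\bar y^1$. Its area is $2TT'=2\pi$ for all $T$. For $j\ge2$ let $Y_j$ be the sphere if $K_j>0$ and a surface of genus $2$ if $K_j<0$, with a K\"ahler form $\omega_j$ whose Ricci form is $K_j\omega_j$; here the Ricci form of $ig\,dy\wedge d\bar y$ is $-i\partial\bar\partial\log g$. The Ricci form integrates to $2\pi$ times the Euler characteristic, so $Y_j$ has area $4\pi/|K_j|$.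 Let $Y=\prod Y_j$ and $\omega=\sum\omega_j$.

Because the $c_j$ are rational, there is $N\in\mathbb N$ such that $N$ times each area lies in $2\pi\mathbb Z$. Take on $Y_j$ a line bundle of degree $-\frac N{2\pi}\int\omega_j$. For any Hermitian norm on it, $i\partial\bar\partial\log\|\xi\|^2$ is a form on $Y_j$ with the same integral as $N\omega_j$, so the difference is $i\partial\bar\partial$ of a function and can be removed by rescaling the norm. The tensor product of the pullbacks is a line bundle $L\to Y$ with $i\partial\bar\partial\log\|\xi\|^2=N\omega$ off the zero section. Put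
\[
\vartheta=\frac{2\pi}{T}\operatorname{Re}y^1\in\mathbb R/2\pi\mathbb Z,\qquad u=\cos\vartheta,\qquad\lambda=\lambda(T)=\frac{\pi^2}{T^2},
\]
and $\Delta_j=\operatorname{tr}_{\omega_j}i\partial\bar\partial$ on $Y_j$. Since $\Delta_1=\partial_{y^1}\partial_{\bar y^1}$ is a quarter of the Euclidean Laplacian, $\Delta_1=\lambda\,\partial_\vartheta^2$ on functions of $\vartheta$. Define
\[
s=\tfrac1N\log\|\xi\|^2,\qquad s_t=s+tu,\qquad M_{T,t}=\{s_t=0\}\subset L,\qquad\theta_t=\tfrac i2(\bar\partial-\partial)s_t .
\]
Thus $M_{T,t}$ is the unit circle bundle of the metric $e^{Ntu}\|\cdot\|^2$, and $d\theta_t$ is the pullback of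
\begin{equation}\label{eq:omegat}
\omega_t=\omega+t\,i\partial\bar\partial u=(1-t\lambda\cos\vartheta)\,\omega_1+\sum_{j\ge2}\omega_j .
\end{equation}
For $|t|\lambda<1$ this form is positive, so the metric is negatively curved and $M_{T,t}$ is closed and strictly pseudoconvex with contact form $\theta_t$.

The symmetries of $(Y,\omega_t)$ need not lift to $L$ globally, but they lift locally, and for natural objects that suffices.

\begin{lemma}\label{lem:reduction}
The operator $P_{\theta_t}$ maps functions of $\vartheta$ to functions of $\vartheta$ and commutes with $\vartheta\mapsto-\vartheta$, and for $t=0$ also with translations of $\vartheta$. The function $Q_{\theta_t}$ is an even function of $\vartheta$.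
\end{lemma}

\begin{proof}
Let $\iota$ be a local holomorphic isometry of $(Y,\omega_t)$. Near a point of $M_{T,t}$ let $\zeta=N^{-1}\log\xi$, where $\xi$ is a fiber coordinate; then $s_t=2\operatorname{Re}\zeta+\psi$ over the domain of $\iota$ and $s_t=2\operatorname{Re}\zeta+\psi'$ over the image, with $i\partial\bar\partial\psi=i\partial\bar\partial\psi'=\omega_t$. The function $\iota^*\psi'-\psi$ is pluriharmonic, say equal to $2\operatorname{Re}a$ with $a$ holomorphic. The map $(y,\zeta)\mapsto(\iota(y),\zeta-a(y))$ is biholomorphic and preserves $s_t$, so it is a local CR isomorphism that preserves $\theta_t$ and covers $\iota$. The circle action on the fibers also preserves $\theta_t$. So if $f$ is a function of $\vartheta$, then $P_{\theta_t}f$ and $Q_{\theta_t}$ descend to $Y$ and are invariant under every $\iota$ that preserves $\vartheta$. Any two points with the same $\vartheta$ are related by such an $\iota$, composed of a translation of $\operatorname{Im}y^1$ and local isometries of the constant curvature surfaces $Y_j$, $j\ge2$.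 The remaining claims follow from $\iota:y^1\mapsto-y^1$ and, for $t=0$, from real translations of $y^1$.
\end{proof}

\subsection{An exact Fefferman defining function for $t=0$}

Choose local coordinates with $\omega_j=ig_j\,dy^j\wedge d\bar y^j$, $g_1=1$, and put $\psi_1=|y^1|^2$ and $\psi_j=\log g_j/((n+2)c_j)$ for $j\ge2$. Then $i\partial\bar\partial\psi_j=-K_j\omega_j/((n+2)c_j)=\omega_j$ for $j\geq2$, and $i\partial\bar\partial\psi_1=\omega_1$. After a holomorphic change of the fiber coordinate $\zeta$ we have $s=2\operatorname{Re}\zeta+\sum\psi_j$. We use the coordinates $(\zeta,y)$ on $L$.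

The equation $\mathcal J[e^{-\chi}]=1$ reads $\det\partial\bar\partial\chi=e^{(n+2)\chi}$. We look for a solution $\chi=\varphi(s)+\sum_jc_j\psi_j$; the sum is there because $e^{(n+2)\sum c_j\psi_j}=\prod g_j$ accounts for the volume form of the base. With $x=\varphi_s$ and $\Phi=\varphi_{ss}$,
\begin{equation}\label{eq:Omega}
\Omega=\sum_{j=1}^n(x+c_j)\,\omega_j+\Phi\,i\partial s\wedge\bar\partial s .
\end{equation}
The coframe $\partial s,dy^1,\dots,dy^n$ differs from $d\zeta,dy^1,\dots,dy^n$ by a matrix of determinant $1$, so the equation becomes $\Phi\prod(x+c_j)=e^{(n+2)\varphi}$. If we take $x$ as the variable and call the right side $D(x)$, then $D'\Phi=(n+2)xD$, so that $D'=(n+2)x\prod(x+c_j)$ and $D$ is a polynomial. This leads to the following definitions, in which $\int_0^x$ is the primitive vanishing at $0$ and a prime is $d/dx$: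
\begin{gather*}
B=\prod_{j\ge2}(x+c_j)=\sum_{i=0}^{n-1}\sigma_ix^{n-1-i},\qquad\Pi=xB,\qquad\Phi=D/\Pi,\\
D=(n+2)\int_0^xx\Pi=\sum_{i=0}^{n-1}\delta_i\sigma_ix^{n+2-i},\qquad\delta_i=\frac{n+2}{n+2-i}.
\end{gather*}
Here $\sigma_0=1$, and $\sigma_i$ is the $i$-th elementary symmetric function of $c_2,\dots,c_n$. Define $x(s)$ for small $s<0$ by $-s=\int_x^\infty1/\Phi=x^{-1}+O(x^{-2})$, a convergent power series in $x^{-1}$. Then $dx/ds=\Phi$, and $x^{-1}$ is an analytic function of $s$ near $0$ with a simple zero. Put $\varphi=\frac1{n+2}\log D(x)$. Then $\varphi_s=D'\Phi/((n+2)D)=x$ and $\varphi_{ss}=\Phi$, so $\det\partial\bar\partial\chi=\Phi\Pi\prod g_j=D\prod g_j=e^{(n+2)\chi}$. Since $D=x^{n+2}(1+O(x^{-1}))$, the function $\rho=e^{-\chi}$ is $x^{-1}$ times a positive smooth function. It is a Fefferman defining function with $\mathcal J[\rho]=1$ exactly.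

For a circle-invariant function $F(s,y)$, the diagonal entries of $i\partial\bar\partial F$ in the coframe $\partial s,dy^j$ are $F_{ss}$ and $(F_s+\Delta_jF)g_j$. Since $\partial_s=\Phi\,\partial_x$ and $\sum_j(x+c_j)^{-1}=\Pi'/\Pi$, \eqref{eq:Omega} gives
\begin{equation}\label{eq:box}
\square F=(\Phi F')'+\sum_j\frac{\Phi F'+\Delta_jF}{x+c_j}=\frac{(DF')'}{\Pi}+\sum_j\frac{\Delta_jF}{x+c_j}.
\end{equation}
A circle-invariant function that is smooth up to $s=0$ has a Taylor expansion in $x^{-1}$ with coefficients depending on $y$, and \eqref{eq:box} acts on it term by term; $O(x^{-k})$ means $x^{-k}$ times such a function. For a formal Laurent series in $x^{-1}$ with finitely many positive powers, $\operatorname{Res}$ denotes the coefficient of $x^{-1}$; rational functions are expanded at $x=\infty$. The residue of a derivative is zero, so $\operatorname{Res}[F'G]=-\operatorname{Res}[FG']$.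

\subsection{The eigenvalue polynomial}

For $F=e(x)u$, \eqref{eq:box} gives $\square F=(\square_\lambda e)\,u$ with $\Pi\,\square_\lambda e=(De')'-\lambda Be$. Let $e=\sum_{k\ge0}e_kx^{-k}$ with $e_0=1$. The coefficient of $x^{n-m}$ in $\Pi\,\square_\lambda e$ is
\begin{equation}\label{eq:recursion}
-m(n+1-m)e_m-(n+1-m)\sum_{i\ge1}(m-i)\delta_i\sigma_ie_{m-i}-\lambda\sum_{i\ge0}\sigma_ie_{m-1-i},
\end{equation}
with $e_k=0$ for $k<0$. Requiring \eqref{eq:recursion} to vanish for $1\le m\le n$ determines $e_1,\dots,e_n$ as polynomials in $\lambda$ and $\sigma$, each divisible by $\lambda$. For $m=n+1$ the first two terms drop out, and \eqref{eq:recursion} equals $-p(\lambda)$, where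
\begin{equation}\label{eq:p}
p(\lambda)=p(\lambda,c)=\lambda\sum_{i=0}^{n-1}\sigma_ie_{n-i}=\lambda\operatorname{Res}[Be].
\end{equation}

\begin{lemma}\label{lem:p}
On $M_{T,0}$ we have $P_{\theta_0}\cos k\vartheta=-Cp(k^2\lambda)\cos k\vartheta$ for all integers $k\ge0$. The polynomial $p$ has degree $n+1$ in $\lambda$ with leading coefficient $(-1)^n/(n!)^2$, and it is divisible by $\lambda^2$. If $p(\lambda)=0$, there is a formal series $e=1+O(x^{-1})$ with $(De')'=\lambda Be$.
\end{lemma}

\begin{proof}
With $e=\sum_{k\le n}e_kx^{-k}$ the function $eu$ extends $u$, and $\Pi\,\square(eu)=-p(\lambda)x^{-1}u+O(x^{-2})$. As $\Pi\sim x^n$ and $-s\sim x^{-1}$, \eqref{eq:PQ} gives $P_{\theta_0}u=-Cp(\lambda)u$. For $\cos k\vartheta$ the same computation holds with $k^2\lambda$ in place of $\lambda$. By induction on \eqref{eq:recursion}, $\deg_\lambda e_m\le m$, and the only term of degree $m$ comes from $\lambda e_{m-1}$; so the $\lambda^m$-coefficient of $e_m$ is $-1/(m(n+1-m))$ times the $\lambda^{m-1}$-coefficient of $e_{m-1}$. The leading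 coefficient of $p$ is that of $e_n$, namely $(-1)^n/\prod_{m=1}^nm(n+1-m)$. All indices $n-i$ in \eqref{eq:p} are at least $1$, so $\lambda^2$ divides $p$. If $p(\lambda)=0$, choose $e_{n+1}$ freely and continue the recursion, which is possible because $m(n+1-m)\ne0$ for $m>n+1$.
\end{proof}

The recursion makes sense for all real $c$. For $c=0$ only the leading term of $p$ survives and there is no positive root; curvature of the factors $Y_j$ is what allows $P$ to annihilate $\cos\vartheta$.

\begin{example}\label{ex:p2}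
Let $n=2$ and $c_2=c$. Then $B=x+c$ and $D=x^4+\frac43cx^3$. The recursion gives $-2e_1-\lambda=0$ and $-2e_2-\frac43ce_1-\lambda(e_1+c)=0$, so
\[
e_1=-\tfrac\lambda2,\qquad e_2=\tfrac{\lambda^2}4-\tfrac{c\lambda}6,\qquad p=\lambda(e_2+ce_1)=\tfrac14\lambda^2\big(\lambda-\tfrac83c\big).
\]
There is a positive root exactly when $c>0$, that is, when $Y_2$ has genus $2$.
\end{example}

\subsection{Vanishing of $Q$ for $t=0$}

By \eqref{eq:PQ} we must extend $\Upsilon$, the boundary value of $-\chi-\log(-s)$. Since $\square\chi=\operatorname{tr}_\Omega\Omega=n+1$, it is natural to replace $-\log(-s)$ by a function $U$ of $s$ with the same singularity and with $\square U=n+1$. By \eqref{eq:box} this asks for $(DU')'=(n+1)\Pi$. So let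
\[
I=\int_0^x\Pi,\qquad U'=(n+1)\frac ID,\qquad V=U_s=\Phi U'=(n+1)\frac I\Pi .
\]
As $U'=x^{-1}+O(x^{-2})$, we can normalize $U=\log x+O(x^{-1})$, with a convergent remainder.

\begin{lemma}\label{lem:Q0}
$Q_{\theta_0}=0$ on $M_{T,0}$ for every $T>0$.
\end{lemma}

\begin{proof}
Both $U$ and $\varphi$ equal $\log x$ plus a function smooth up to $s=0$, so $U-\chi$ is smooth up to $s=0$. Since $U+\log(-s)\to0$, its boundary value is $\Upsilon$. Finally $\square(U-\chi)=0$, so $P_{\theta_0}\Upsilon=0$ by \eqref{eq:PQ}.
\end{proof}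

\section{The first variation of $Q$}\label{sec:variation}

Two things move with $t$: the Fefferman defining function, and the extension of $\Upsilon$. The first variation of the former is governed by a second series $h=\sum_{k=0}^{n+2}h_kx^{-k}$, $h_0=1$, defined by
\begin{equation}\label{eq:h}
(x^2Dh')'=\lambda x^2Bh+O(x^{-1}).
\end{equation}
Comparing coefficients of $x^{n+2-k}$ gives $-(n+3-k)\sum_{i\geq0}(k-i)\delta_i\sigma_ih_{k-i}=\lambda\sum_{i\geq0}\sigma_ih_{k-1-i}$ for $1\le k\le n+2$, which determines $h_1,\dots,h_{n+2}$ as polynomials in $\lambda$ and $\sigma$. Put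
\begin{equation}\label{eq:R}
\mathcal R=\mathcal R(\lambda,c)=-\operatorname{Res}\big[(V/x)'\cdot x^2h'\cdot De'\big].
\end{equation}
Since $V/x=1+O(x^{-1})$, we have $(V/x)'=O(x^{-2})$, and the product $h_ke_m$ occurs in \eqref{eq:R} with powers at most $x^{n-k-m}$. Only $k,m\ge1$ with $k+m\le n+1$ contribute. So $\mathcal R$ involves only $e_1,\dots,e_n$ and $h_1,\dots,h_n$, and it is a polynomial defined for all $(\lambda,c)$.

\begin{proposition}\label{prop:variation}
If $p(\lambda)=0$, then $\frac{d}{dt}\big|_{t=0}Q_{\theta_t}=C\mathcal R\,u$, where $Q_{\theta_t}$ is regarded as a function on $Y$.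
\end{proposition}

\begin{proof}
We work in the coordinates $(\zeta,y)$. A dot is the derivative in $t$ at $t=0$ at a fixed point of $L$, and \emph{smooth} means circle-invariant and smooth in $(t,s_t,y)$ up to $s_t=0$. If $G_t$ is smooth and $G_0\equiv0$, then the derivative of $s_t^kG_t$ is $s^k\dot G$, and the derivative of the function $G_t|_{s_t=0}$ on $Y$ is $\dot G|_{s=0}$.

\emph{Step 1: the defining function.} Apply \eqref{eq:algorithm} to $\rho_0=\exp(-\varphi(s_t)-\sum c_j\psi_j)$. Each step multiplies by a smooth positive factor, which is $1$ for $t=0$ because $\mathcal J=1$ there. The result is $e^{-\chi_t}$ with $\chi_t=\varphi(s_t)+\sum c_j\psi_j+m_t$, where $m_t$ is smooth, $m_0=0$, and $\log\det\partial\bar\partial\chi_t-(n+2)\chi_t=s_t^{n+2}G_t$ with $G_t$ smooth and $G_0=0$. Differentiating, $\dot\chi=xu+\dot m$ satisfies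
\[
\square\dot\chi=(n+2)\dot\chi+O(x^{-n-2}).
\]
Expand $\dot\chi=\sum_{k\ge0}v_k(y)x^{1-k}$ with $v_0=u$. By \eqref{eq:box} the coefficient of $x^{n+1-k}$ in $\Pi(\square-(n+2))\dot\chi$ is
\[
\big[(1-k)(n+2-k)-(n+2)\big]v_k=k(k-n-3)\,v_k
\]
plus a constant linear combination of $v_i$ and $\Delta_jv_i$ with $i<k$. This coefficient vanishes for $k\le n+2$, because $\Pi\cdot O(x^{-n-2})=O(x^{-2})$. By induction $v_1,\dots,v_{n+2}$ are constant multiples of $u$, so $\dot\chi=\ell(x)u+O(x^{-n-2})$ with $\Pi\,\square_\lambda\ell-(n+2)\Pi\ell=O(x^{-2})$. Write $\ell=x\tilde h$. Since $D'=(n+2)x\Pi$,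
\[
(D\ell')'-(n+2)\Pi\ell=(D\tilde h+xD\tilde h')'-D'\tilde h=D\tilde h'+(xD\tilde h')'=x^{-1}(x^2D\tilde h')' .
\]
So $\tilde h$ satisfies \eqref{eq:h}, and $\ell=xh$.

\emph{Step 2: the linearized equation for the extension of $\Upsilon_t$.} Let $\square_t$ be the operator defined by $\chi_t$. The function $U(s_t)-\chi_t$ is smooth, and its boundary value is that of $-\chi_t-\log(-s_t)$. Applying Proposition~\ref{prop:obstruction}(a) to it produces a smooth correction $\eta_t=O(s_t)$, with $\eta_0=0$ because $\square(U-\chi)=0$, such that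
\[
\mathcal E_t:=\square_t\big(U(s_t)-\chi_t+\eta_t\big)=\square_t\big(U(s_t)+\eta_t\big)-(n+1)
\]
is $s_t^{n+1}$ times a smooth function that vanishes for $t=0$. By \eqref{eq:PQ}, $Q_{\theta_t}=-C[(-s_t)^{-n-1}\mathcal E_t]_{s_t=0}$, so $\dot Q=-C[(-s)^{-n-1}\dot{\mathcal E}]_{s=0}$. Differentiating the inverse metric in $\square_t$ gives
\[
\dot{\mathcal E}=\square(Vu+\dot\eta)-\langle i\partial\bar\partial\dot\chi,i\partial\bar\partial U\rangle_\Omega=O(x^{-n-1}),
\]
where the bracket is the trace of the product of the two forms, viewed as endomorphisms by means of $\Omega$. The form $i\partial\bar\partial U=V\omega+\Phi V'\,i\partial s\wedge\bar\partial s$ is diagonal in the coframe $\partial s,dy^j$, with eigenvalues $V'$ and $V/(x+c_j)$ relative to $\Omega$. So only the diagonal entries of the other form enter, and these are the summands in the first expression of \eqref{eq:box}: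
\[
\langle i\partial\bar\partial F,i\partial\bar\partial U\rangle_\Omega=V'(\Phi F')'+\sum_j\frac{V(\Phi F'+\Delta_jF)}{(x+c_j)^2}.
\]
Since $V\sim x$ and $\Phi\sim x^2$, this is $O(x^{-n-2})$ for $F=O(x^{-n-2})$. Thus modulo $O(x^{-n-2})$ we may take $F=\ell u$, for which the bracket is $Su$ with
\[
S=V'(\Phi\ell')'+V\Phi\ell'\sum_j(x+c_j)^{-2}-\lambda V\ell x^{-2};
\]
the last term comes from $j=1$, where $c_1=0$. Expand $\dot\eta=\sum_{k\ge1}w_k(y)x^{-k}$. The coefficient of $x^{n-k}$ in $\Pi\dot{\mathcal E}$ is $-k(n+1-k)w_k$, plus terms in $w_i,\Delta_jw_i$ with $i<k$, plus a multiple of $u$. It vanishes for $k\le n$, so $w_1,\dots,w_n$ are multiples of $u$; and $w_{n+1}$ does not enter the coefficient of $x^{-1}$. Hence, writing $Vu+\sum_{k\le n}w_kx^{-k}=H(x)u$, there is a constant $\varepsilon$ with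
\begin{equation}\label{eq:eps}
\Pi(\square_\lambda H-S)=\varepsilon x^{-1}+O(x^{-2}),\qquad\dot Q=-C\varepsilon u .
\end{equation}

\emph{Step 3: elimination of $H$.} The number $\varepsilon$ is the obstruction to solving the inhomogeneous equation $\square_\lambda H=S$. As in Green's formula, we compute it without knowing $H$ by pairing with a solution of the homogeneous equation. This is where $p(\lambda)=0$ is used: let $e$ be the formal solution of Lemma~\ref{lem:p}. Then
\[
e\,\Pi\,\square_\lambda H=e(DH')'-H(De')'=\big[D(eH'-e'H)\big]'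
\]
has no residue. Multiplying \eqref{eq:eps} by $e=1+O(x^{-1})$ gives $\varepsilon=-\operatorname{Res}[e\Pi S]$, and it remains to show $\operatorname{Res}[e\Pi S]=\mathcal R$.

\emph{Step 4: simplification.} Differentiating $\Pi V=(n+1)I$ gives $\Pi V'=(n+1)\Pi-\Pi'V$. Differentiating again, inserting the same identity for $V'$, and using $(\Pi'/\Pi)'=-\sum_j(x+c_j)^{-2}$,
\[
(\Pi V')'=(n+1)\Pi'-\Pi''V-\Pi'V'=V\Big(\frac{\Pi'^2}{\Pi}-\Pi''\Big)=V\,\Pi\sum_j(x+c_j)^{-2}.
\]
So the first two terms of $\Pi S$ combine to $(\Pi V'\cdot\Phi\ell')'$, and $\Pi S=(DV'\ell')'-\lambda BV\ell/x$. Integrating by parts twice in the first term and using $\lambda Be=(De')'$ in the second,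
\[
\operatorname{Res}[e\Pi S]=\operatorname{Res}\big[V(De'\ell')'-V(De')'\ell/x\big]=\operatorname{Res}\big[V\,De'\,\ell''+V(De')'(\ell'-\ell/x)\big].
\]
For $\ell=xh$ we have $\ell''=x^{-1}(x^2h')'$ and $\ell'-\ell/x=x^{-1}\cdot x^2h'$. Hence the residue equals $\operatorname{Res}[(V/x)(x^2h'\,De')']$, and one more integration by parts gives \eqref{eq:R}.
\end{proof}

\begin{example}\label{ex:R2}
Let $n=2$, $c_2=c$. With $e_1,e_2$ from Example~\ref{ex:p2},
\[
De'=-e_1x^2-\big(2e_2+\tfrac43ce_1\big)x+\dots=\tfrac\lambda2x^2+\big(c\lambda-\tfrac{\lambda^2}2\big)x+\dots .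
\]
The recursion for $h$ gives $-4h_1=\lambda$ and $-3(2h_2+\frac43ch_1)=\lambda(h_1+c)$, so $h_1=-\frac\lambda4$, $2h_2=\frac{\lambda^2}{12}$ and $x^2h'=\frac\lambda4-\frac{\lambda^2}{12}x^{-1}+\dots$. From $I=\frac13x^3+\frac c2x^2$ we get $V/x=1+\frac{c/2}{x+c}$ and $(V/x)'=-\frac c2x^{-2}(1-2cx^{-1}+\dots)$. Therefore
\[
\mathcal R=\frac c2\Big[\frac\lambda4\Big(c\lambda-\frac{\lambda^2}2\Big)-\frac{\lambda^2}{12}\cdot\frac\lambda2-2c\cdot\frac{\lambda^2}8\Big]=-\frac{c\lambda^3}{12}.
\]
\end{example}

\section{An eigenvalue crossing zero; the case $n=2$}\label{sec:crossing}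

At $t=0$ and a root of $p$ we have a kernel element but $Q=0$. For $t\neq0$ we have $Q\ne0$, but nothing keeps the eigenvalue at zero. The parameter $T$ is there to bring it back.

\begin{proposition}\label{prop:criterion}
Suppose that for some nonzero rational $c_2,\dots,c_n$ there is $\lambda_*>0$ such that
\begin{itemize}
\item[(1)] $p$ changes sign at $\lambda_*$,
\item[(2)] $p(k^2\lambda_*)\neq0$ for all integers $k\ge2$,
\item[(3)] $\mathcal R(\lambda_*,c)\ne0$.
\end{itemize}
Then for all small $t\ne0$ there is $T(t)$ such that $M_{T(t),t}$ has no contact form with zero $Q$-curvature.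
\end{proposition}

\begin{proof}
Let $\lambda(T_*)=\lambda_*$. By Lemma~\ref{lem:reduction}, $P_{\theta_t}$ acts on functions of $\vartheta$ as an ordinary differential operator $\mathcal P_{T,t}$ on $\mathbb R/2\pi\mathbb Z$ of order at most $2n+2$, and $Q_{\theta_t}$ is an even function $Q_{T,t}(\vartheta)$. Locally $M_{T,t}$ is given by $2\operatorname{Re}\zeta+\sum\psi_j+t\cos(2\pi\operatorname{Re}y^1/T)=0$, so $Q_{T,t}$ and the coefficients of $\mathcal P_{T,t}$ are smooth in $(\vartheta,T,t)$. On a fiber $\theta_t$ restricts to $d\operatorname{Im}\zeta$, with integral $2\pi/N$. So by \eqref{eq:omegat} the integral of a function of $\vartheta$ against $\theta_t\wedge(d\theta_t)^n$ is a positive constant times its integral against $\nu\,d\vartheta$, where $\nu=\nu_{T,t}=1-t\lambda\cos\vartheta$. Hence $\mathcal P_{T,t}$ is symmetric for the weight $\nu$, and $A_{T,t}=\nu^{1/2}\mathcal P_{T,t}\,\nu^{-1/2}$ is symmetric in $L^2(d\vartheta)$.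

\emph{Ellipticity.} The operator $\mathcal P_{T,0}$ has constant coefficients and commutes with the reflection, so it is a polynomial in $\partial_\vartheta^2$; by Lemma~\ref{lem:p} it is $-Cp(-\lambda\partial_\vartheta^2)$, of order exactly $2n+2$. So the leading coefficient of $A_{T,t}$ has no zero for $(T,t)$ near $(T_*,0)$. A symmetric elliptic operator on the circle is self-adjoint on the Sobolev space of its order and has compact resolvent. We restrict $A_{T,t}$ to even functions, which removes $\sin\vartheta$ from the kernel; it depends continuously on $(T,t)$ in the norm of operators from even $H^{2n+2}$ to even $L^2$.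

\emph{The eigenvalue.} The eigenvalues of $A_{T_*,0}$ are $-Cp(k^2\lambda_*)$, $k\ge0$. By (1), (2) and $p(0)=0$, the kernel is spanned by $1$ and $\cos\vartheta$. Let $\gamma$ be a circle around $0$ that separates $0$ from the other eigenvalues. By the Neumann series, $(z-A_{T,t})^{-1}$ exists for $z\in\gamma$ and $(T,t)$ near $(T_*,0)$ and is norm-continuous. The Riesz projection $\mathsf P_{T,t}=\frac1{2\pi i}\oint_\gamma(z-A_{T,t})^{-1}dz$ is the orthogonal projection onto the eigenspaces inside $\gamma$; it is norm-continuous and so has constant rank $2$. Its range contains $\nu^{1/2}$, which lies in the kernel because $P$ annihilates constants. The orthogonal complement of $\nu^{1/2}$ in the range is an invariant line. It is spanned by the component $v_{T,t}$ of $\mathsf P_{T,t}\cos\vartheta$ orthogonal to $\nu^{1/2}$, which is continuous in $L^2$, equals $\cos\vartheta$ for $t=0$, and is smooth by elliptic regularity. The eigenvalue $\mu(T,t)$ on this line is real, and it is continuous because $A_{T,t}\mathsf P_{T,t}=\frac1{2\pi i}\oint_\gamma z(z-A_{T,t})^{-1}dz$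 is. Moreover $\mu(T,0)=-Cp(\lambda(T))$.

\emph{The pairing.} Let $f_{T,t}=\nu^{-1/2}v_{T,t}$. By Lemma~\ref{lem:Q0}, $Q_{T,0}=0$ for all $T$, so $Q_{T,t}=t\,\tilde Q_{T,t}$ with $\tilde Q$ smooth in $(\vartheta,T,t)$, and $\tilde Q_{T_*,0}=C\mathcal R\cos\vartheta$ by Proposition~\ref{prop:variation}. The function $(T,t)\mapsto\int f_{T,t}\tilde Q_{T,t}\,\nu\,d\vartheta$ is continuous and equals $\pi C\mathcal R\neq0$ at $(T_*,0)$, by (3). So it is nonzero for $|T-T_*|\le\delta$, $|t|\le\delta$, with some $\delta>0$. By (1) there are $T_\pm$ within $\delta$ of $T_*$ with $\mu(T_+,0)>0>\mu(T_-,0)$. These signs persist for small $t$, and the intermediate value theorem gives $T(t)$ between $T_-$ and $T_+$ with $\mu(T(t),t)=0$. Then $f=f_{T(t),t}$ satisfies $P_{\theta_t}f=0$ and $\int fQ_{\theta_t}\,\theta_t\wedge(d\theta_t)^n\neq0$ for $t\ne0$, and Lemma~\ref{lem:obstruction} applies.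
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:higher} for $n=2$]
Take $c_2=3$. By Examples~\ref{ex:p2} and~\ref{ex:R2}, $p=\frac14\lambda^2(\lambda-8)$ has the single positive root $\lambda_*=8$, which is simple, so (1) and (2) hold; and $\mathcal R(8,3)=-128\ne0$.
\end{proof}

\section{The case $n\ge3$: a small root}\label{sec:large}

For general $n$ the roots of $p$ are not explicit. But $p=\lambda^2(p_2+p_3\lambda+\cdots)$, and near a point $c^0$ with $p_2(c^0)=0$ and $p_3(c^0)\neq0$ there is a simple root $\lambda_*\approx-p_2/p_3$ close to $0$. At such a root only the lowest coefficient of $\mathcal R$ matters. We compute these coefficients, show that they do not vanish identically on $\{p_2=0\}$, show that $\{p_2=0\}$ contains enough points with real $c$, and then choose $c$. Until the last step $c$ is an arbitrary point of $\mathbb R^{n-1}$.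

\subsection{Expansion at $\lambda=0$}

Let $(\cdot)_+$ be the polynomial part of a series and $(\cdot)_-$ the rest. Put
\[
\Theta=\int_0^xB,\qquad E'=\frac\Theta D,\quad E=O(x^{-1}),\qquad\Psi=\int_0^x(BE)_+,\qquad\mathcal I=\int_0^x\frac I{x^2}.
\]
Here $E$ exists because $\Theta/D=O(x^{-2})$, and $I/x^2$ is a polynomial because $I=\int_0^xxB$.

\begin{lemma}\label{lem:expansion}
We have $p=\lambda^2\big(-q+p_3\lambda+O(\lambda^2)\big)$ and $\mathcal R=\lambda^3\big(q-\frac{n+1}{n+2}\mathfrak r+O(\lambda)\big)$, where
\[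
q=\operatorname{Res}\frac{\Theta^2}D,\qquad p_3=\operatorname{Res}[BE^2],\qquad\mathfrak r=\operatorname{Res}\Big\{\frac\Theta D\Big[2\mathcal I+\frac{I^2(x^2B)'}{(x^2B)^2}\Big]\Big\}.
\]
\end{lemma}

\begin{proof}
Let $e=\sum_{k\le n}e_kx^{-k}$. The recursion says that $(De')'$ and $\lambda Be$ have the same polynomial part, so $De'=\lambda\int_0^x(Be)_+$ modulo powers $x^{\le0}$. To first order in $\lambda$ this gives $e'=\lambda\Theta/D$ modulo $O(x^{-n-2})$, so $e=1+\lambda E+O(\lambda^2)$ modulo $O(x^{-n-1})$. Inserting this again,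
\begin{equation}\label{eq:De}
De'=\lambda\Theta+\lambda^2\Psi+O(\lambda^3)\quad\text{modulo powers }x^{\le0}.
\end{equation}
By \eqref{eq:p}, $p=\lambda\operatorname{Res}[\Theta'e]=-\lambda\operatorname{Res}[(\Theta/D)De']$, and the neglected powers contribute $O(x^{-2})$. So the $\lambda^2$-coefficient is $-q$, and the $\lambda^3$-coefficient is $-\operatorname{Res}[E'\Psi]=\operatorname{Res}[E(BE)_+]=\operatorname{Res}[BE^2]$, since $E(BE)_-=O(x^{-2})$. We note also $\operatorname{Res}[BE]=-\operatorname{Res}[\Theta E']=-q$.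

In the same way \eqref{eq:h} says $x^2Dh'=\lambda\int_0^x(x^2Bh)_+$ modulo powers $x^{\le0}$. Since $\int_0^xx^2B=D/(n+2)$, the first order is $x^2h'=\lambda/(n+2)$, so $h=1-\frac\lambda{(n+2)x}+O(\lambda^2)$. Since $\int_0^xxB=I$, the next order gives
\begin{equation}\label{eq:xh}
x^2h'=\frac\lambda{n+2}\Big(1-\lambda\frac ID+O(\lambda^2)\Big)\quad\text{modulo }O(x^{-n-2}).
\end{equation}
As $(V/x)'=O(x^{-2})$, $x^2h'=O(1)$ and $De'=O(x^n)$, the powers neglected in \eqref{eq:De} and \eqref{eq:xh} do not affect \eqref{eq:R}, and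
\[
\mathcal R=-\frac{\lambda^2}{n+2}\Big(\operatorname{Res}[(V/x)'\Theta]+\lambda\operatorname{Res}[(V/x)'\Psi]-\lambda\operatorname{Res}[(V/x)'I\,\Theta/D]\Big)+O(\lambda^4).
\]
Use $V/x=(n+1)I/(x^2B)$ in each of the three residues. First, $\operatorname{Res}[(V/x)'\Theta]=-(n+1)\operatorname{Res}[I/x^2]=0$. Second, since $V/x=1+O(x^{-1})$,
\begin{align*}
\operatorname{Res}[(V/x)'\Psi]&=-\operatorname{Res}[(V/x)BE]+\operatorname{Res}[(V/x)(BE)_-]\\
&=-(n+1)\operatorname{Res}[\mathcal I'E]-q=(n+1)\operatorname{Res}[\mathcal I\,\Theta/D]-q .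
\end{align*}
Third, $I'=xB$ gives $(V/x)'I=(n+1)\big[I/x-I^2(x^2B)'/(x^2B)^2\big]$, and $I/x=\Theta-\mathcal I$ because both sides vanish at $0$ and have derivative $B-I/x^2$. Hence
\[
-\operatorname{Res}[(V/x)'I\,\Theta/D]=(n+1)\operatorname{Res}\Big\{\frac\Theta D\Big[\mathcal I+\frac{I^2(x^2B)'}{(x^2B)^2}\Big]\Big\}-(n+1)q .
\]
The last two residues add up to $(n+1)\mathfrak r-(n+2)q$.
\end{proof}

\subsection{The polynomials $p_3$ and $\mathfrak r$ on the hypersurface $q=0$}

We regard $q,p_3,\mathfrak r$ as polynomials in independent variables $\sigma_1,\dots,\sigma_{n-1}$, with $\sigma_i$ of weight $i$. We have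
\[
\Theta=\sum_i\frac{\sigma_ix^{n-i}}{n-i},\qquad I=\sum_i\frac{\sigma_ix^{n+1-i}}{n+1-i},\qquad\mathcal I=\sum_i\frac{\sigma_ix^{n-i}}{(n+1-i)(n-i)} .
\]
Each series in Lemma~\ref{lem:expansion} is a power of $x$ times a power series in the products $\sigma_ix^{-i}$, so a residue is the part of a fixed weight in the power series obtained by setting $x=1$. Let $\mathsf T,\mathsf A,\mathsf B$ be these power series for $\Theta$, for $\Theta/D$, and for the square bracket in $\mathfrak r$; the powers of $x$ are $x^n$, $x^{-2}$ and $x^n$. Then $q$ and $\mathfrak r$ are the parts of weight $n-1$ of $\mathsf T\mathsf A$ and $\mathsf A\mathsf B$. By weight, $\sigma_{n-1}$ occurs only linearly and alone: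
\[
q=\kappa\sigma_{n-1}+q_0,\qquad\mathfrak r=\alpha\sigma_{n-1}+\mathfrak r_0,\qquad q_0,\mathfrak r_0\in\mathbb Q[\sigma_1,\dots,\sigma_{n-2}].
\]
We shall see that $\kappa\ne0$, so $\Gamma=\{q=0\}$ is a graph over $\mathbb R^{n-2}$, on which $\mathfrak r=\mathfrak r_0-\frac\alpha\kappa q_0$. To show that this is not zero one more coefficient suffices, and we take the simplest, that of $\sigma_1\sigma_m$ with $m=n-2$. For a power series $\mathsf F$ let $\mathsf F_0,\mathsf F_i,\mathsf F_{1m}$ be the values at $\sigma=0$ of $\mathsf F$, $\partial\mathsf F/\partial\sigma_i$, $\partial^2\mathsf F/\partial\sigma_1\partial\sigma_m$. The rule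
\[
(\mathsf F\mathsf G)_{1m}=\mathsf F_0\mathsf G_{1m}+\mathsf F_1\mathsf G_m+\mathsf F_m\mathsf G_1+\mathsf F_{1m}\mathsf G_0
\]
holds also for $n=3$, where $m=1$. Put $\kappa'=(q_0)_{1m}=(\mathsf T\mathsf A)_{1m}$ and $\alpha'=(\mathfrak r_0)_{1m}=(\mathsf A\mathsf B)_{1m}$.

\begin{lemma}\label{lem:coefficients}
Let $n\ge3$. Then $\kappa\ne0$, and neither $\mathfrak r$ nor $p_3$ vanishes identically on a nonempty open subset of $\Gamma$.
\end{lemma}

\begin{proof}
\emph{The series $\mathsf A$.} We have $\mathsf T_0=\frac1n$, $\mathsf T_i=\frac1{n-i}$, $\mathsf T_{1m}=0$. The series for $1/D$ has value $1$, first derivatives $-\delta_i$ and mixed derivative $2\delta_1\delta_m$, with $\delta_1=\frac{n+2}{n+1}$, $\delta_m=\frac{n+2}4$, $\delta_{n-1}=\frac{n+2}3$. So $\mathsf A_0=\frac1n$ and $\mathsf A_i=\frac1{n-i}-\frac{\delta_i}n$, which gives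
\[
\mathsf A_1=\frac2{n(n^2-1)},\qquad\mathsf A_m=\frac{n-2}{4n},\qquad\mathsf A_{n-1}=\frac{2(n-1)}{3n},
\]
and
\begin{align*}
\mathsf A_{1m}=\frac{2\delta_1\delta_m}n-\frac{\delta_m}{n-1}-\frac{\delta_1}2
&=\frac{(n+2)\big[2(n+2)(n-1)-n(n+1)-2n(n-1)\big]}{4n(n^2-1)}\\
&=-\frac{(n+2)(n^2-3n+4)}{4n(n^2-1)} .
\end{align*}

\emph{The coefficients of $q$.} First $\kappa=\frac1n\mathsf A_{n-1}+\mathsf A_0=\frac{5n-2}{3n^2}$. Next $\kappa'=\frac1n\mathsf A_{1m}+\frac1{n-1}\mathsf A_m+\frac12\mathsf A_1$. Over the denominator $4n^2(n^2-1)$ its numerator is $-(n^3-n^2-2n+8)+(n^3-n^2-2n)+4n=4(n-2)$, so $\kappa'=\frac{n-2}{n^2(n^2-1)}$.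

\emph{The series $\mathsf B$.} Put $a=n+1$. The second term of the bracket contributes the product
\[
\Big(\sum_i\frac{\sigma_i}{a-i}\Big)^2\cdot\sum_i(a-i)\sigma_i\cdot\Big(\sum_i\sigma_i\Big)^{-2},
\]
with value $\frac1a$ and first derivatives $\frac2{a-i}+\frac{a-i}{a^2}-\frac2a$. The term $2\mathcal I$ contributes the value $\frac2{na}$, first derivatives $\frac2{n-i}-\frac2{a-i}$, and nothing to the mixed derivative. Hence $\mathsf B_0=\frac{n+2}{n(n+1)}$ and $\mathsf B_i=\frac2{n-i}-\frac{n+1+i}{(n+1)^2}$, so
\[
\mathsf B_1=\frac{n^2+3n+4}{(n-1)(n+1)^2},\qquad\mathsf B_m=\frac{n^2+2}{(n+1)^2},\qquad\mathsf B_{n-1}=\frac{2(n^2+n+1)}{(n+1)^2}.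
\]
Since $a-m=3$, the quadruples $(\mathsf F_0,\mathsf F_1,\mathsf F_m,\mathsf F_{1m})$ of the three factors are
\[
\Big(\frac1{a^2},\frac2{a(a-1)},\frac2{3a},\frac2{3(a-1)}\Big),\qquad(a,\;a-1,\;3,\;0),\qquad(1,\;-2,\;-2,\;6).
\]
Distributing the two derivatives over the factors,
\[
\mathsf B_{1m}=\frac{2a}{3(a-1)}+\frac6a+\Big[\frac6{a(a-1)}+\frac{2(a-1)}{3a}\Big]-\Big[\frac4{a-1}+\frac43\Big]-\frac{2(a+2)}{a^2}.
\]
Over $3a^2(a-1)$ the numerator is
\[
2a^3+18a(a-1)+18a+2a(a-1)^2-12a^2-4a^2(a-1)-6(a+2)(a-1)=-4a+12,
\]
so $\mathsf B_{1m}=-\frac{4(n-2)}{3n(n+1)^2}$.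

\emph{The coefficients of $\mathfrak r$.} First,
\[
\alpha=\mathsf A_0\mathsf B_{n-1}+\mathsf A_{n-1}\mathsf B_0=\frac{6n(n^2+n+1)+2(n^2-1)(n+2)}{3n^2(n+1)^2}=\frac{2(4n^3+5n^2+2n-2)}{3n^2(n+1)^2}.
\]
Next, $\alpha'=\mathsf A_0\mathsf B_{1m}+\mathsf A_1\mathsf B_m+\mathsf A_m\mathsf B_1+\mathsf A_{1m}\mathsf B_0$. Over $12n^2(n-1)(n+1)^3$ its numerator is
\[
-16(n-2)(n^2-1)+24n(n^2+2)+3(n+1)\big[n(n-2)(n^2+3n+4)-(n+2)^2(n^2-3n+4)\big].
\]
The square bracket is $(n^4+n^3-2n^2-8n)-(n^4+n^3-4n^2+4n+16)=2n^2-12n-16$. So the numerator is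
\[
(-16n^3+32n^2+16n-32)+(24n^3+48n)+(6n^3-30n^2-84n-48)=14n^3+2n^2-20n-80,
\]
which equals $2(n-2)(7n^2+15n+20)$, and $\alpha'=\frac{(n-2)(7n^2+15n+20)}{6n^2(n-1)(n+1)^3}$. Therefore
\begin{align*}
\alpha\kappa'-\alpha'\kappa&=\frac{(n-2)\big[12(4n^3+5n^2+2n-2)-(7n^2+15n+20)(5n-2)\big]}{18n^4(n-1)(n+1)^3}\\
&=\frac{(n-2)(13n^3-n^2-46n+16)}{18n^4(n-1)(n+1)^3}>0,
\end{align*}
because $13n^3-n^2-46n\ge38n^2-46n>0$ for $n\ge3$. So $(\mathfrak r_0-\frac\alpha\kappa q_0)_{1m}=\alpha'-\alpha\kappa'/\kappa\neq0$, and $\mathfrak r|_\Gamma$ is a nonzero polynomial in $\sigma_1,\dots,\sigma_{n-2}$.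

\emph{The polynomial $p_3$.} Integrating $\Theta/D$ gives $E=-x^{-1}\big(\mathsf A_0+\sum_i\frac{\mathsf A_i}{i+1}\sigma_ix^{-i}+\cdots\big)$, where the dots are nonlinear in $\sigma$. So $BE^2$ starts with $x^{n-3}$, and $p_3$ has weight $n-2$. It does not involve $\sigma_{n-1}$, and its coefficient of $\sigma_m$ is $\mathsf A_0^2+\frac{2\mathsf A_0\mathsf A_m}{n-1}>0$. A nonzero polynomial does not vanish on a nonempty open subset of $\mathbb R^{n-2}$.
\end{proof}

\begin{remark}
The formulas for $\kappa$ and $\alpha$ hold for $n=2$ as well and give $\kappa=\frac23$, $\alpha=1$, so that $q=\frac23c$ and $q-\frac34\mathfrak r=-\frac c{12}$, in agreement with Examples~\ref{ex:p2} and~\ref{ex:R2}. There $q=0$ forces $c=0$ and $\mathfrak r=0$, so the small-root argument needs $n\ge3$.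
\end{remark}

\subsection{The sign of $q$}

The hypersurface $\Gamma$ is useful only where $\sigma$ comes from real $c$, that is, where $B$ has real roots. To find such points we show that $q$ changes sign.

\begin{lemma}\label{lem:sign}
Let $n\ge3$. As a function of $c\in\mathbb R^{n-1}$, $q$ takes both signs.
\end{lemma}

\begin{proof}
Take $(c_2,\dots,c_n)=(1,\dots,1,w)$, and put $X=x+1$ and $\beta=1-w$, so $B=X^{n-2}(X-\beta)$. Adding constants to $\Theta$ or $D$ changes $\Theta^2/D$ by $O(x^{-2})$ and so does not change $q$; and the coefficients of $x^{-1}$ and of $X^{-1}$ at infinity agree. We choose the constants so that $X^{n-1}$ divides both. Then $\Theta=X^{n-1}\big(\frac Xn-\frac\beta{n-1}\big)$, and integrating $(n+2)(X-1)^2(X-\beta)X^{n-2}$ termwise,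
\[
D=X^{n-1}\Big[X^3-\frac{(n+2)(2+\beta)}{n+1}X^2+\frac{(n+2)(1+2\beta)}nX-\frac{(n+2)\beta}{n-1}\Big].
\]
We use two values of $w$ for which the cubic factors.

\emph{$w=\frac3{n+2}$.} Since $(x^3X^{n-1})'=x^2X^{n-2}\big((n+2)x+3\big)=(n+2)x^2B$, we have $D=x^3X^{n-1}$. Also $\beta=\frac{n-1}{n+2}$ and $\Theta=X^{n-1}\big(\frac xn+\frac2{n(n+2)}\big)$. So $q$ is the coefficient of $x^2$ in $(1+x)^{n-1}\big(\frac xn+\frac2{n(n+2)}\big)^2$, which is positive.

\emph{$w=-\frac{n-2}{n^2}$.} Now $\beta=\frac{(n+2)(n-1)}{n^2}$, and with $\gamma=\frac{n+2}n$ we have $\Theta=\frac1nX^{n-1}(X-\gamma)$. Since $2+\beta=\frac{(3n-2)(n+1)}{n^2}$, the three coefficients of the cubic are, up to sign, $\frac{(n+2)(3n-2)}{n^2}=\gamma+2\beta$, $\gamma(1+2\beta)$ and $\gamma^2$. Hence the cubic shares the root $\gamma$ with $\Theta$: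
\[
D=X^{n-1}(X-\gamma)(X^2-2\beta X+\gamma).
\]
We have $1-\beta^2/\gamma=1-\frac{(n+2)(n-1)^2}{n^3}=\frac{3n-2}{n^3}\in(0,1)$, so we can write $\gamma=\varrho^2$ and $\beta=\varrho\cos\phi$ with $\varrho>0$, $0<\phi<\frac\pi2$, $\sin^2\phi=\frac{3n-2}{n^3}$. The quadratic has roots $\varrho e^{\pm i\phi}$, and partial fractions give $(X^2-2\beta X+\gamma)^{-1}=\sum_{k\ge1}\varrho^{k-1}\frac{\sin k\phi}{\sin\phi}X^{-k-1}$. Therefore
\begin{align*}
n^2q=\operatorname{Res}\frac{X^{n-1}(X-\gamma)}{X^2-2\beta X+\gamma}&=\frac{\varrho^{n-1}}{\sin\phi}\big[\sin n\phi-\varrho\sin(n-1)\phi\big]\\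
&=\frac{\varrho^{n-1}}{\sin\phi}\big[(1-\beta)\sin n\phi+\varrho\sin\phi\cos n\phi\big].
\end{align*}
Here $1-\beta=w<0$, so $q<0$ once we know $\frac\pi2<n\phi<\pi$, that is, $\sin^2\frac\pi{2n}<\frac{3n-2}{n^3}<\sin^2\frac\pi n$. For $n=3$ this reads $\frac14<\frac7{27}<\frac34$. For $n\ge4$ we have $\frac{3n-2}{n^3}\ge\frac5{2n^2}>\frac{\pi^2}{4n^2}\ge\sin^2\frac\pi{2n}$; and concavity of the sine on $[0,\frac\pi4]$ gives $\sin\frac\pi n\ge\frac{2\sqrt2}n$, while $\frac{3n-2}{n^3}<\frac8{n^2}$.
\end{proof}

For even $n$ the first value alone would do, since $q$ is homogeneous of odd degree $n-1$ in $c$ and so $q(-c)=-q(c)$.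

\subsection{Choice of the curvatures}

\begin{proof}[Proof of Theorem~\ref{thm:higher} for $n\ge3$]
\emph{The point $c^0$.} The polynomial $q$ is symmetric in $c$, and by Lemma~\ref{lem:sign} it is positive on one nonempty open set and negative on another. Both sets contain points with distinct coordinates, so after a permutation $q$ takes both signs on the convex set $\mathcal C=\{c_2<\dots<c_n\}$, and hence vanishes somewhere in $\mathcal C$. The Jacobian determinant of $c\mapsto\sigma$ is, up to sign, the Vandermonde determinant, which is nonzero on $\mathcal C$. So $\sigma$ is a local diffeomorphism on $\mathcal C$, and $\sigma(\mathcal C)\cap\Gamma$ is a nonempty open subset of $\Gamma$. By Lemma~\ref{lem:coefficients} there is $c^0\in\mathcal C$ with $q(c^0)=0$, $p_3(c^0)\ne0$, $\mathfrak r(c^0)\neq0$. Also $dq(c^0)\ne0$, because $\partial q/\partial\sigma_{n-1}=\kappa\neq0$.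

\emph{The root.} Let $\tilde p=p/\lambda^2$ and $\tilde{\mathcal R}=\mathcal R/\lambda^3$, polynomials in $(\lambda,c)$ by Lemma~\ref{lem:expansion}. We have $\tilde p(0,c)=-q(c)$, $\partial_\lambda\tilde p(0,c^0)=p_3(c^0)\neq0$ and $\tilde{\mathcal R}(0,c^0)=-\frac{n+1}{n+2}\mathfrak r(c^0)\ne0$. By the implicit function theorem there are a ball $\mathcal U$ around $c^0$ and an analytic function $\lambda_*$ on $\mathcal U$ with $\lambda_*(c^0)=0$, such that $\lambda_*(c)$ is a simple root of $\tilde p(\cdot,c)$ and $\tilde{\mathcal R}(\lambda_*(c),c)\neq0$ for all $c\in\mathcal U$. Since $d\lambda_*(c^0)=dq(c^0)/p_3(c^0)\neq0$, the open set $\{\lambda_*>0\}$ is nonempty. Let $\mathcal B$ be a closed ball of positive radius in it. For $c\in\mathcal B$, conditions (1) and (3) of Proposition~\ref{prop:criterion} hold.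

\emph{Avoiding the higher frequencies.} For $k\ge2$ let $F_k(c)=\tilde p(k^2\lambda_*(c),c)$, an analytic function on $\mathcal U$. Its differential at $c^0$ is $k^2p_3\,d\lambda_*-dq=(k^2-1)p_3\,d\lambda_*\neq0$. So $F_k$ is not identically zero on the connected set $\mathcal U$, and its zero set is closed and nowhere dense. By Lemma~\ref{lem:p} the leading coefficient of $\tilde p(\cdot,c)$ is a nonzero constant, so its roots are bounded uniformly for $c\in\mathcal B$, while $\lambda_*$ has a positive lower bound on $\mathcal B$. Hence only finitely many $F_k$ have zeros in $\mathcal B$. The points in the interior of $\mathcal B$ where no $F_k$ vanishes form a nonempty open set, and it contains a point all of whose coordinates are nonzero rational numbers. At this point (1), (2) and (3) hold, and Proposition~\ref{prop:criterion} gives the required circle bundle.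
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fef76} Fefferman, 1976.

\bibitem{FH03} Fefferman and Hirachi, 2003.

\bibitem{GG05} Gover and Graham, 2005.

\bibitem{Hir93} Hirachi, 1993.

\bibitem{Tak21} Yuya Takeuchi, \emph{CR $Q$-curvature and CR pluriharmonic functions}, arXiv:2109.09962 (2021).

\end{thebibliography}
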